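\title{$L_p$-strictly singular operators on $L_p$, $2<p<\infty$, are small on copies of $L_p$}

\begin{abstract}
Let $2<p<\infty$ and let $T$ be a bounded operator on $L_p=L_p[0,1]$ that is not an isomorphism on any subspace isomorphic to $L_p$. We prove that every subspace isomorphic to $L_p$ contains, for every $\varepsilon>0$, a further subspace $Y$ isomorphic to $L_p$ with $\|T_{|Y}\|<\varepsilon$. This answers a question from a paper of Dosev, Johnson and Schechtman. The proof attaches to $T$ a positive operator $V$ on $L_{p/2}$ that describes how $T$ acts on Haar square functions, and uses a dichotomy for positive operators. A refinement shows that every operator on $L_p$ is either an isomorphism on, or has arbitrarily small norm on, a space of the form $L_p(F,\Sigma)$ with $\Sigma$ a nonatomic $\sigma$-algebra on a set $F$.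
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $1\le p<\infty$, let $L_p=L_p[0,1]$ with real or complex scalars, and let $\mathcal L(L_p)$ be the algebra of bounded linear operators on $L_p$. Subspaces are closed, and $X\simeq L_p$ means that $X$ is isomorphic to $L_p$. An operator $T$ is \emph{an isomorphism on} a subspace $Z$ if $\|Tz\|\ge c\|z\|$ for some $c>0$ and all $z\in Z$.

\begin{definition}\label{def:ss}
An operator $T\in\mathcal L(L_p)$ is \emph{$L_p$-strictly singular} if there is no subspace $Z\subseteq L_p$ with $Z\simeq L_p$ on which $T$ is an isomorphism.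
\end{definition}

The definition provides single vectors: every copy of $L_p$ contains unit vectors $z$ with $\|Tz\|$ as small as we like. For most purposes one needs a whole subspace. To see, for instance, that a sum $T_1+T_2$ of two such operators is again $L_p$-strictly singular, one must find vectors that are good for $T_1$ and $T_2$ at once, and the natural way is to make $T_1$ small on a copy of $L_p$ and then to look inside that copy for a vector that is good for $T_2$. For $1\le p<2$ the required statement is known: if $T\in\mathcal L(L_p)$ is $L_p$-strictly singular, then for every subspace $X\simeq L_p$ and every $\varepsilon>0$ there is a subspace $Y\subseteq X$ with $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$. The question whether the same holds for $2<p<\infty$ comes from \cite{DJS}. The answer is yes.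

\begin{theorem}\label{thm:main}
Let $2<p<\infty$ and let $T\in\mathcal L(L_p)$ be $L_p$-strictly singular. For every subspace $X\subseteq L_p$ with $X\simeq L_p$ and every $\varepsilon>0$ there is a subspace $Y\subseteq X$ with $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$.
\end{theorem}

One guesses this answer by analogy with \emph{strictly singular} operators, those that are an isomorphism on no infinite-dimensional subspace. Such a $T$ is bounded below on no finite-codimensional subspace of an infinite-dimensional $X$, so $X$ contains a normalized basic sequence $(x_n)_{n\ge1}$ with basis constant at most $2$ and $\|Tx_n\|\le\varepsilon2^{-n-3}$. The coefficients of $x=\sum a_nx_n$ satisfy $|a_n|\le4\|x\|$, hence $\|Tx\|\le\frac\varepsilon2\|x\|$ on the closed span. This argument cannot prove Theorem~\ref{thm:main}. It makes the restriction of $T$ compact, while Proposition~\ref{prop:limits} exhibits an $L_p$-strictly singular operator whose restriction to a copy of $L_p$ is never even strictly singular. The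 smallness of $T$ on $Y$ therefore has to come from the way the norm of $L_p$ adds up many vectors, none of which is sent to a negligible vector.

The space $Y$ can be given a rigid form. Let $F\subseteq[0,1)$ be a Borel set with $|F|>0$, where $|\cdot|$ is Lebesgue measure, and let $\Sigma$ be a countably generated nonatomic sub-$\sigma$-algebra of the Borel subsets of $F$. Denote by $L_p(F,\Sigma)\subseteq L_p$ the space of $L_p$ functions that vanish off $F$ and are $\Sigma$-measurable on $F$. It is isometric to $L_p$, as is the $L_p$ space of every countably generated nonatomic finite measure space of positive mass, and it is the range of the norm-one projection $f\mapsto\mathbb E(f1_F\mid\Sigma)$.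

\begin{theorem}\label{thm:dich}
Let $2<p<\infty$ and $T\in\mathcal L(L_p)$. At least one of the following holds:
\begin{itemize}
\item[(B1)] $T$ is an isomorphism on some $L_p(F,\Sigma)$;
\item[(B2)] for every $\varepsilon>0$ there is some $L_p(F,\Sigma)$ with $\|T_{|L_p(F,\Sigma)}\|<\varepsilon$.
\end{itemize}
\end{theorem}

Both alternatives may hold, as they do for multiplication by $1_{[0,1/2)}$. Theorem~\ref{thm:dich} implies Theorem~\ref{thm:main} (see Corollary~\ref{cor:quant}), but we prove Theorem~\ref{thm:main} first and independently, because there the method appears without the bookkeeping that the rigid form of $Y$ requires.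

The method is as follows. The quantity $\|f\|_p^2$ is equivalent to the norm of $S(f)^2$ in $L_r$, where $S$ is the Haar square function and $r=p/2>1$. We construct a positive linear operator $V$ on $L_r$ (Section~\ref{sec:V}) and functions $g_i$ such that
\[
S(Tf)^2\approx V\big(S(f)^2\big)\quad\text{in }L_r
\]
for all linear combinations $f$ of the $g_i$ (Section~\ref{sec:blocks}). The question for $T$ becomes a question for $V$ acting on nonnegative functions, and there a dichotomy holds (Section~\ref{sec:dich}): on the nonnegative functions supported on a suitable set $A$, the operator $V$ is either bounded below or has small norm. Choosing the $g_i$ so that they span a copy of $L_p$ and have square functions supported almost entirely on $A$ transfers the dichotomy to $T$ (Sections~\ref{sec:main} and~\ref{sec:rigid}). Section~\ref{sec:cons} contains consequences.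

\section{The Haar system and its square function}\label{sec:haar}

From now on $2<p<\infty$ is fixed, and
\[
r=p/2>1,\qquad s=\min(r,2)>1,\qquad \tfrac1r+\tfrac1{r'}=1 .
\]
The space $L_r$ is always the real one, since it will contain squares of square functions.

Let $\mathcal D_n$ be the set of intervals $[j2^{-n},(j+1)2^{-n})\subseteq[0,1)$, called the dyadic intervals of \emph{level} $n$, and let $\mathcal D=\bigcup_{n\ge0}\mathcal D_n$. Let $\mathcal A_n$ be the algebra of unions of members of $\mathcal D_n$ and $\mathcal A=\bigcup_n\mathcal A_n$. A function is \emph{dyadic simple} if it is $\mathcal A_n$-measurable for some $n$. With $\langle\varphi\rangle_J=|J|^{-1}\int_J\varphi$, the conditional expectation onto $\mathcal A_n$ is $\mathbb E_n\varphi=\sum_{J\in\mathcal D_n}\langle\varphi\rangle_J1_J$. For $1\le q<\infty$ it is a contraction on $L_q$, and $\mathbb E_n\varphi\to\varphi$ in $L_q$. We also use that for a measurable $A\subseteq[0,1)$ and $\delta>0$ there is $E\in\mathcal A$ with $|E\triangle A|\le\delta$,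 and that $A$ can be split into two sets of equal measure.

For $J\in\mathcal D$ with left and right halves $J_l,J_r$ put $h_J=1_{J_l}-1_{J_r}$. The Haar system $1,h_{[0,1)},h_{[0,1/2)},h_{[1/2,1)},\dots$, ordered by level and within a level from left to right, is a basis of $L_p$. The projection $P_M$ onto its first $M$ members is, for $M\ge1$, a conditional expectation onto a finite algebra; so $\|P_M\|\le1$, and $P_Mu\to u$ for $u\in L_p$. We put $P_0=0$. The \emph{square function} of $u=u_0+\sum_Ju_Jh_J$ is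
\[
S(u)=\Big(|u_0|^2+\sum_{J\in\mathcal D}|u_J|^21_J\Big)^{1/2}.
\]
By the Paley--Burkholder theorem there is $\beta=\beta_p\ge1$ with
\begin{equation}\label{eq:PB}
\beta^{-1}\|u\|_p\le\|S(u)\|_p\le\beta\|u\|_p\qquad(u\in L_p).
\end{equation}
Note that $\|S(u)\|_p^2=\|S(u)^2\|_r$. Two properties of $u\mapsto S(u)^2$ are used throughout. First, call the set of basis elements with nonzero coefficient the \emph{Haar support} of $u$. If $u_1,\dots,u_k$ have pairwise disjoint Haar supports, then
\begin{equation}\label{eq:disjoint}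
S\Big(\sum_ia_iu_i\Big)^2=\sum_i|a_i|^2S(u_i)^2 .
\end{equation}
Second, the triangle inequality in $\ell_2$ gives $|S(u)-S(v)|\le S(u-v)$ pointwise, so $|S(u)^2-S(v)^2|\le S(u-v)\,(S(u)+S(v))$. H\"older's inequality with $\frac1r=\frac1p+\frac1p$ and \eqref{eq:PB} give
\begin{equation}\label{eq:perturb}
\|S(u)^2-S(v)^2\|_r\le\beta^2\|u-v\|_p\big(\|u\|_p+\|v\|_p\big).
\end{equation}

The Rademacher functions are $r_n=\sum_{J\in\mathcal D_n}h_J$, $n\ge0$. Since $S(r_n)=1$, formula \eqref{eq:disjoint} shows that $S(\sum c_nr_n)$ is the constant $(\sum|c_n|^2)^{1/2}$. By \eqref{eq:PB},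
\begin{equation}\label{eq:rad}
\beta^{-1}\Big(\sum|c_n|^2\Big)^{1/2}\le\Big\|\sum c_nr_n\Big\|_p\le\beta\Big(\sum|c_n|^2\Big)^{1/2},
\end{equation}
so the closed span of the $r_n$ in $L_p$ is isomorphic to $\ell_2$.

\section{The positive operator attached to $T$}\label{sec:V}

Fix $T\in\mathcal L(L_p)$. We look for a linear map $V$ with $S(Tf)^2\approx V(S(f)^2)$. For general $f$ no such map exists: $S(f)$ does not see the signs of the Haar coefficients of $f$, while $S(Tf)^2$ contains cross terms that do. On average over signs the cross terms vanish. Let $b_J\ge0$ for $J\in\mathcal D_n$, let $\epsilon_J$ be independent random signs, and let $\mathrm{Ave}$ denote the average over the finitely many choices of signs. If $(Th_J)_K$ is the coefficient of $Th_J$ at the basis element $K$, then $\mathrm{Ave}\,|\sum_J\epsilon_Jb_J(Th_J)_K|^2=\sum_Jb_J^2|(Th_J)_K|^2$. Summing over $K$ we get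
\begin{equation}\label{eq:ave}
\mathrm{Ave}\;S\Big(T\sum_{J\in\mathcal D_n}\epsilon_Jb_Jh_J\Big)^2=\sum_{J\in\mathcal D_n}b_J^2\,S(Th_J)^2 .
\end{equation}
The function $\sum\epsilon_Jb_Jh_J$ has $S^2=\sum b_J^21_J$, so \eqref{eq:ave} suggests the operators
\[
V_n\varphi=\sum_{J\in\mathcal D_n}\langle\varphi\rangle_J\,S(Th_J)^2\qquad(\varphi\in L_r).
\]
A single level spans only a finite-dimensional space, and we shall need infinitely many levels on which $T$ acts in the same way. So we pass to a limit. An operator on $L_r$ is \emph{positive} if it maps nonnegative functions to nonnegative functions.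

\begin{proposition}\label{prop:V}
There are an infinite set $\mathcal N\subseteq\mathbb N$ and a positive operator $V$ on $L_r$ with $\|V\|\le\beta^2\|T\|^2$ such that $V_n\varphi\to V\varphi$ weakly in $L_r$ as $n\to\infty$, $n\in\mathcal N$, for every $\varphi\in L_r$.
\end{proposition}

\begin{proof}
Let $\varphi\in L_r$ and $b_J^2=\langle|\varphi|\rangle_J$. For every choice of signs $|\sum\epsilon_Jb_Jh_J|^2=\sum b_J^21_J=\mathbb E_n|\varphi|$, so by \eqref{eq:PB}
\[
\Big\|S\Big(T\sum\epsilon_Jb_Jh_J\Big)^2\Big\|_r\le\beta^2\|T\|^2\Big\|\sum\epsilon_Jb_Jh_J\Big\|_p^2=\beta^2\|T\|^2\|\mathbb E_n|\varphi|\|_r\le\beta^2\|T\|^2\|\varphi\|_r .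
\]
By \eqref{eq:ave}, $V_n|\varphi|$ is an average of such functions, and $|V_n\varphi|\le V_n|\varphi|$. Hence $\|V_n\|\le\beta^2\|T\|^2$.

Since $r>1$, the space $L_r$ is reflexive and bounded sequences have weakly convergent subsequences. A diagonal argument over the countable set $\mathcal D$ gives $\mathcal N$ such that $V_n1_I$ converges weakly along $\mathcal N$ for all $I\in\mathcal D$. For dyadic simple $\psi$ let $V\psi$ be the weak limit of $V_n\psi$. It is linear in $\psi$ and $\|V\psi\|_r\le\liminf\|V_n\psi\|_r\le\beta^2\|T\|^2\|\psi\|_r$, so $V$ extends to $L_r$ with the same bound. For $\varphi\in L_r$, $y\in L_{r'}$ and dyadic simple $\psi$,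
\[
\Big|\int(V_n\varphi-V\varphi)y\Big|\le2\beta^2\|T\|^2\|\varphi-\psi\|_r\|y\|_{r'}+\Big|\int(V_n\psi-V\psi)y\Big| ,
\]
which gives weak convergence for every $\varphi$. If $\varphi\ge0$, then $V_n\varphi\ge0$, and testing against $y=1_{\{V\varphi<0\}}$ shows $V\varphi\ge0$.
\end{proof}

We fix $\mathcal N$ and $V$. Three examples show what $V$ records and what remains to be done.

\begin{example}[Multiplication]\label{ex:mult}
Let $Tf=mf$ with $m$ dyadic simple. For large $n$ the function $m$ is constant on each $J\in\mathcal D_n$, so $S(Th_J)^2=|m|^21_J$ and $V_n\varphi=|m|^2\mathbb E_n\varphi$. Thus $V\varphi=|m|^2\varphi$: it is bounded below on functions supported on $\{m\ne0\}$ and vanishes on functions supported on $\{m=0\}$, exactly as $T$ does.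
\end{example}

\begin{example}[Factoring through $L_2$]\label{ex:L2}
Let $(e_n)_{n\ge0}$ be an orthonormal basis of $L_2$ and $Tf=\sum_n(\int f\overline{e_n})\,r_n$. Then $S(Tf)$ is the constant $\|f\|_2\le\|f\|_p$, so $T\in\mathcal L(L_p)$. Here $S(Th_J)^2=|J|$, and $V_n\varphi=V\varphi$ is the constant function $\int\varphi$. For $\varphi$ supported on $A$ we have $\|V\varphi\|_r\le|A|^{1/r'}\|\varphi\|_r$, which is small when $|A|$ is small. Correspondingly $\|Tf\|_p\le\beta\|f\|_2\le\beta|A|^{1/2-1/p}\|f\|_p$ for $f$ supported on $A$, so (B2) holds with $F$ a short interval. At $p=2$ the exponents $1/r'$ and $1/2-1/p$ vanish and $T$ is an isometry.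
\end{example}

\begin{example}[A shift; the main idea]\label{ex:shift}
Let $T1=0$ and $Th_J=h_{J_l}$. Then $S(Tu)^2=\sum|u_J|^21_{J_l}\le S(u)^2$, so $\|T\|\le\beta^2$. Since $\sum_{J\in\mathcal D_n}1_{J_l}=\frac12(1+r_n)$, we get $V_n\varphi=\frac12(1+r_n)\mathbb E_n\varphi$. For dyadic simple $\varphi$ and $y$ we have $\int\varphi\,r_n\,y=0$ for large $n$, hence $V\varphi=\frac12\varphi$. Let $E\in\mathcal A_m$. A function built on one level $n\ge m$, namely $g=\sum_{J\in\mathcal D_n,J\subseteq E}\epsilon_Jh_J$, has $S(g)^2=1_E$ and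
\[
\|S(Tg)^2-V1_E\|_r=\|\tfrac12r_n1_E\|_r=\tfrac12|E|^{1/r}
\]
for every $n$ and all signs. So one level gives weak approximation only. Spread $g$ over $N$ levels $m\le n_1<\dots<n_N$ instead:
\[
g=N^{-1/2}\sum_{k=1}^N\ \sum_{J\in\mathcal D_{n_k},\,J\subseteq E}\epsilon_Jh_J .
\]
By \eqref{eq:disjoint} we still have $S(g)^2=1_E$, but now $S(Tg)^2$ is an \emph{average} of the one-level terms, and by \eqref{eq:rad}
\[
\|S(Tg)^2-V1_E\|_r=\Big\|\frac{1_E}{2N}\sum_{k=1}^Nr_{n_k}\Big\|_r\le\frac\beta{2\sqrt N}.
\]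
A law of large numbers has turned weak approximation into norm approximation. Lemma~\ref{lem:block} does this for an arbitrary $T$.
\end{example}

The operator $V$ may depend on $\mathcal N$. If $T$ is the projection onto the Haar functions of even level, which is bounded by \eqref{eq:PB}, then $V_n=\mathbb E_n$ for even $n$ and $V_n=0$ for odd $n$. Any one choice of $\mathcal N$ serves, because we use only levels in $\mathcal N$.

\section{A dichotomy for positive operators}\label{sec:dich}

For measurable $A$ let $L_r(A)$ be the space of functions in $L_r$ that vanish off $A$.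

\begin{lemma}\label{lem:dich}
Let $1<r<\infty$ and let $V$ be a bounded positive operator on $L_r$. At least one of the following holds:
\begin{itemize}
\item[(a)] for every $\eta>0$ there is $A$ with $|A|>0$ and $\|V\varphi\|_r\le\eta\|\varphi\|_r$ for all $0\le\varphi\in L_r(A)$;
\item[(b)] there are $A$ with $|A|>0$ and $c>0$ such that $\|V\varphi\|_r\ge c\|\varphi\|_r$ for all $0\le\varphi\in L_r(A)$.
\end{itemize}
\end{lemma}

For almost every $x$, the map $I\mapsto V1_I(x)$ distributes the mass $V1(x)$ additively over the dyadic intervals. The proof asks whether this mass is spread out or whether a fixed amount of it stays in one interval at every level. The quantity that decides is $s_n=\sum_{I\in\mathcal D_n}(V1_I)^r$. For the identity $s_n=1$; for $V\varphi=\int\varphi$ we have $s_n=2^{n(1-r)}\to0$, because $r>1$.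

\begin{proof}
As $\mathcal D$ is countable, we can fix Borel representatives such that, off one null set, $0\le V1_I<\infty$ and $V1_I=V1_{I_l}+V1_{I_r}$ for all $I\in\mathcal D$. In particular $V1_J\le V1_{J'}$ when $J\subseteq J'$. Since $a^r+b^r\le(a+b)^r$ for $a,b\ge0$, the sequence $s_n$ decreases to a function $s_\infty\ge0$, and $s_n\le s_0=(V1)^r\in L_1$.

\emph{Case 1: $s_\infty=0$ almost everywhere. We prove \textup{(a)}.} By dominated convergence $\int s_n\to0$. This says that $V$ is small on the indicators $1_I$ in total; to bound $V$ on all functions supported on a subset of some $I$ we use a H\"older inequality for $V$. Let $I\in\mathcal D$ and let $\varphi\ge0$ be bounded and supported on $I$. For $\lambda>0$, Young's inequality gives $\varphi=(\lambda\varphi)(\lambda^{-1}1_I)\le\lambda^r\varphi^r/r+\lambda^{-r'}1_I/r'$, so by positivity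
\[
V\varphi\le\lambda^rV(\varphi^r)/r+\lambda^{-r'}V1_I/r'
\]
almost everywhere, simultaneously for all rational $\lambda>0$. For $x,y\ge0$ the infimum of $\lambda^rx/r+\lambda^{-r'}y/r'$ over such $\lambda$ is $x^{1/r}y^{1/r'}$: if $x,y>0$ let $\lambda^{rr'}\to y/x$, and if $x=0$ or $y=0$ let $\lambda\to\infty$ or $\lambda\to0$. Hence $(V\varphi)^r\le V(\varphi^r)\,(V1_I)^{r-1}$. The function $(V1_I)^{r-1}$ lies in $L_{r'}$, so with the adjoint $V^*$, which is positive,
\begin{equation}\label{eq:holderV}
\int(V\varphi)^r\le\int\varphi^r\,V^*\big((V1_I)^{r-1}\big).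
\end{equation}
It remains to find a set on which the weight is small. Put $w_n=\sum_{I\in\mathcal D_n}1_I\,V^*((V1_I)^{r-1})\ge0$. Then $\int w_n=\sum_I\int(V1_I)^{r-1}V1_I=\int s_n$. Given $\eta>0$, choose $n$ with $\int w_n<\eta^r$. The set $\{w_n\le\eta^r\}$ has positive measure, so $A=I\cap\{w_n\le\eta^r\}$ has positive measure for some $I\in\mathcal D_n$. For bounded $\varphi\ge0$ supported on $A$, \eqref{eq:holderV} gives $\int(V\varphi)^r\le\int\varphi^rw_n\le\eta^r\|\varphi\|_r^r$. For $0\le\varphi\in L_r(A)$ apply this to $\min(\varphi,k)$, which tends to $\varphi$ in $L_r$.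

\emph{Case 2: $s_\infty>0$ on a set of positive measure. We prove \textup{(b)}.} Let $\mu_n=\max_{I\in\mathcal D_n}V1_I$. Then $s_\infty\le s_n\le\mu_n^{r-1}\sum_IV1_I=\mu_n^{r-1}V1$. On $\{s_\infty>0\}$ we have $0<V1<\infty$, hence $\inf_n\mu_n\ge(s_\infty/V1)^{1/(r-1)}>0$. So there are $c_0>0$ and $B$ with $|B|>0$ such that $\mu_n\ge c_0$ on $B$ for all $n$.

For each $x\in B$ and each level some interval carries mass at least $c_0$. We choose these intervals nested and measurably in $x$. For $I\in\mathcal D_m$ let $N_I$ be the set of $x\in B$ such that for every $n\ge m$ there is $J\in\mathcal D_n$, $J\subseteq I$, with $V1_J(x)\ge c_0$. These sets are measurable, $N_{[0,1)}=B$, and $V1_I\ge c_0$ on $N_I$ (take $n=m$). We claim $N_I\subseteq N_{I_l}\cup N_{I_r}$. If $x\in N_I$, one half $I'$ of $I$ contains such intervals $J$ for infinitely many $n$. Given any level $n'\ge m+1$, take such a $J$ of level $n\ge n'$ and let $J'\supseteq J$ have level $n'$; then $J'\subseteq I'$ and $V1_{J'}(x)\ge V1_J(x)\ge c_0$.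 So $x\in N_{I'}$. Define
\[
B_{[0,1)}=B,\qquad B_{I_l}=B_I\cap N_{I_l},\qquad B_{I_r}=B_I\setminus N_{I_l}.
\]
By induction $B_I\subseteq N_I$, each $B_I$ is the disjoint union of $B_{I_l}$ and $B_{I_r}$, and the sets $B_I$, $I\in\mathcal D_n$, partition $B$. For $\varphi=\sum_{I\in\mathcal D_n}\varphi_I1_I\ge0$ we obtain $V\varphi=\sum\varphi_IV1_I\ge c_0\sum\varphi_I1_{B_I}$, hence
\begin{equation}\label{eq:lower}
\int(V\varphi)^r\ge c_0^r\sum_{I\in\mathcal D_n}\varphi_I^r\,|B_I| .
\end{equation}
To compare the right side with $\|\varphi\|_r^r=\sum\varphi_I^r|I|$ we need the density of $I\mapsto|B_I|$. Taking $\varphi=1_I$ in \eqref{eq:lower} gives $c_0^r|B_I|\le\|V\|^r|I|$. So $\rho_n=\sum_{I\in\mathcal D_n}|I|^{-1}|B_I|1_I$ satisfies $0\le\rho_n\le(\|V\|/c_0)^r$, and $\int_I\rho_n=|B_I|$ when $n$ is at least the level of $I$. Let $\rho$ be a weak limit in $L_2$ of a subsequence. Then $0\le\rho\le(\|V\|/c_0)^r$ and $\int_I\rho=|B_I|$ for all $I\in\mathcal D$. Now \eqref{eq:lower} reads $\int(V\varphi)^r\ge c_0^r\int\varphi^r\rho$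 for dyadic simple $\varphi\ge0$. Both sides are continuous in the norm of $L_r$, because $V$ and $\rho$ are bounded, so the inequality passes from $\mathbb E_n\varphi$ to any $0\le\varphi\in L_r$. Since $\int\rho=|B|>0$, there is $\kappa>0$ such that $A=\{\rho\ge\kappa\}$ has positive measure, and (b) holds with $c=c_0\kappa^{1/r}$.
\end{proof}

\section{Blocks on which $T$ is described by $V$}\label{sec:blocks}

In Example~\ref{ex:shift} the errors $S(Tg_k)^2-V1_E$ were independent, and the images of different levels had disjoint Haar supports. For general $T$ neither is true. Smoothness of the norm of $L_r$ replaces independence, and a gliding hump argument replaces disjointness.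

\subsection*{Sums that grow sublinearly}
For $p=4$ we have $r=2$ and $\|Z+D\|_2^2=\|Z\|_2^2+2\int ZD+\|D\|_2^2$. If each new term $D_k$ has $\|D_k\|_2\le K$ and $2\int Z_{k-1}D_k\le1$, where $Z_{k-1}$ is the sum of the earlier terms, then $\|Z_L\|_2^2\le(1+K^2)L$, which is $o(L^2)$. Only one linear condition on $D_k$ is needed at each step, and weak convergence can supply it. The next lemma is the substitute for the identity when $r\ne2$.

\begin{lemma}\label{lem:smooth}
There is $C=C_r\ge1$, and for every $Z\in L_r$ there is a bounded linear functional $\ell_Z$ on $L_r$, such that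
\begin{equation}\label{eq:smooth}
\|Z+D\|_r^s\le\|Z\|_r^s+\ell_Z(D)+2C\|D\|_r^s\qquad(D\in L_r).
\end{equation}
\end{lemma}

\begin{proof}
We first show
\begin{equation}\label{eq:sym}
\tfrac12\big(\|Z+D\|_r^s+\|Z-D\|_r^s\big)\le\|Z\|_r^s+C\|D\|_r^s .
\end{equation}
If $r\le2$, then $s=r$. Concavity of $t\mapsto t^{r/2}$ gives $\frac12(|a+b|^r+|a-b|^r)\le(a^2+b^2)^{r/2}$ for real $a,b$, and its subadditivity gives $(a^2+b^2)^{r/2}\le|a|^r+|b|^r$. Integrate, with $C=1$. If $r>2$, then $s=2$. The function
\[
t\mapsto t^{-2}\Big[\big(\tfrac12(|1+t|^r+|1-t|^r)\big)^{2/r}-1\Big]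
\]
is continuous on $(0,\infty)$, tends to $1$ at $\infty$, and is bounded near $0$ because $\frac12(|1+t|^r+|1-t|^r)=1+O(t^2)$. Let $C\ge1$ be a bound for it. By homogeneity $\frac12(|a+b|^r+|a-b|^r)\le(a^2+Cb^2)^{r/2}$ for all real $a,b$, the case $a=0$ being covered by $C\ge1$. Using convexity of $t\mapsto t^{r/2}$, then integrating, then the triangle inequality in $L_{r/2}$, we get
\begin{align*}
\tfrac12\big(\|Z+D\|_r^2+\|Z-D\|_r^2\big)&\le\Big(\tfrac12\big(\|Z+D\|_r^r+\|Z-D\|_r^r\big)\Big)^{2/r}\\
&\le\|Z^2+CD^2\|_{r/2}\le\|Z\|_r^2+C\|D\|_r^2 .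
\end{align*}
Put $\ell_0=0$. For $Z\ne0$ let $\psi=\|Z\|_r^{1-r}|Z|^{r-1}\operatorname{sgn}Z$, so that $\|\psi\|_{r'}=1$ and $\int\psi Z=\|Z\|_r$, and put $\ell_Z(D)=s\|Z\|_r^{s-1}\int\psi D$. Convexity of $t\mapsto t^s$ and $\|Z-D\|_r\ge\int\psi(Z-D)$ give
\[
\|Z-D\|_r^s\ge\|Z\|_r^s+s\|Z\|_r^{s-1}\big(\|Z-D\|_r-\|Z\|_r\big)\ge\|Z\|_r^s-\ell_Z(D),
\]
and the outer inequality is also true for $Z=0$. Insert it in \eqref{eq:sym}.
\end{proof}

\subsection*{High levels avoid the first coordinates}

\begin{lemma}\label{lem:hump}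
For every $M$, the supremum of $\|P_MTg\|_p$ over all $g=\sum_{J\in\mathcal D_n}\theta_Jh_J$ with $|\theta_J|\le1$ tends to $0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
The operator $P_MT$ is a finite sum of operators $g\mapsto(\int gy)\,x$ with $y\in L_{p'}$ and $x\in L_p$. Since $(\mathbb E_{n+1}-\mathbb E_n)y=\sum_{J\in\mathcal D_n}|J|^{-1}(\int h_Jy)h_J$,
\[
\sup_g\Big|\int gy\Big|=\sum_{J\in\mathcal D_n}\Big|\int h_Jy\Big|=\|(\mathbb E_{n+1}-\mathbb E_n)y\|_1\to0 .\qedhere
\]
\end{proof}

\subsection*{One block}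

\begin{definition}\label{def:block}
Let $E\in\mathcal A$, $N,\Lambda\in\mathbb N$ and $L=\Lambda N$. A \emph{block over $E$ with parameters $N,\Lambda$} is a function
\[
g=N^{-1/2}\sum_{k=1}^Lg_k,\qquad g_k=\sum_{J\in\mathcal D_{n_k},\,J\subseteq E_k}\epsilon_Jh_J,
\]
where $n_1<\dots<n_L$ are the \emph{levels} of the block, $\epsilon_J=\pm1$, and $E=E_1\supseteq E_2\supseteq\cdots$ with $E_k\in\mathcal A_{n_k}$. The block is
\begin{itemize}
\item \emph{constant} if $\Lambda=1$ and $E_k=E$ for all $k$;
\item \emph{stopped} if $N=q^2$ with $q\in\mathbb N$ and $E_{k+1}=\{t\in E_k:|g_1(t)+\dots+g_k(t)|<q\}$ for all $k$.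
\end{itemize}
\end{definition}

Constant blocks are the functions of Example~\ref{ex:shift}; stopped blocks are needed only in Section~\ref{sec:rigid}. In both cases $E_{k+1}$ is determined by $E,g_1,\dots,g_k$ and lies in $\mathcal A_{n_k+1}$. We have $|g_k|=S(g_k)=1_{E_k}$, and by \eqref{eq:disjoint}
\begin{equation}\label{eq:Sblock}
S(g)^2=\frac1N\sum_{k=1}^L1_{E_k}\le\Lambda1_E,
\end{equation}
with $S(g)^2=1_E$ for a constant block.

\begin{lemma}\label{lem:block}
Let $\Lambda\in\mathbb N$ and $\delta\in(0,1)$. There is $N_0=N_0(\delta,\Lambda,T,p)$ with the following property. Let $N\ge N_0$, $E\in\mathcal A$ and $M_0,n_0\ge0$. If $\Lambda=1$ there is a constant block $g$, and if $N$ is a square there is a stopped block $g$, over $E$ with parameters $N,\Lambda$ and all levels larger than $n_0$, such that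
\[
\|P_{M_0}Tg\|_p\le\delta,\qquad\|S(Tg)^2-V(S(g)^2)\|_r\le\delta .
\]
\end{lemma}

\begin{proof}
Choose $\gamma\in(0,\delta]$ with $\beta^2\gamma(2\beta\|T\|\Lambda^{1/2}+1)+\beta^2\gamma(2\|T\|+1)\le\delta/2$. We construct $g_1,\dots,g_L$ and integers $M_0<M_1<\dots<M_L$ by induction, and write
\[
D_k=S(Tg_k)^2-V1_{E_k},\qquad Z_k=D_1+\dots+D_k,\qquad Z_0=0 .
\]
Since $\|g_k\|_p\le1$, \eqref{eq:PB} and Proposition~\ref{prop:V} give $\|D_k\|_r\le K:=2\beta^2\|T\|^2$ whatever the choices.

\emph{Step $k$.} Suppose $n_j,g_j,M_j$ are chosen for $j<k$. Then $E_k\in\mathcal A$ and the functional $\ell=\ell_{Z_{k-1}}$ are known. Choose a level $n_k\in\mathcal N$ with $n_k>n_{k-1}$ and $E_k\in\mathcal A_{n_k}$, so large that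
\begin{itemize}
\item $\|P_{M_{k-1}}Tg'\|_p\le\gamma2^{-k-1}$ for all $g'=\sum_{J\in\mathcal D_{n_k},J\subseteq E_k}\epsilon_Jh_J$ with $\epsilon_J=\pm1$ (Lemma~\ref{lem:hump});
\item $\ell(V_{n_k}1_{E_k}-V1_{E_k})\le1$ (Proposition~\ref{prop:V}).
\end{itemize}
By \eqref{eq:ave}, with $b_J=1$ for $J\subseteq E_k$ and $b_J=0$ otherwise, the average over signs of $S(Tg')^2$ is $V_{n_k}1_{E_k}$. So the average of the numbers $\ell(S(Tg')^2-V1_{E_k})$ is at most $1$, and some choice of signs gives $g_k$ with $\ell_{Z_{k-1}}(D_k)\le1$. Finally choose $M_k>M_{k-1}$ with $\|(I-P_{M_k})Tg_k\|_p\le\gamma2^{-k-1}$.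

\emph{The errors average out.} By \eqref{eq:smooth}, $\|Z_k\|_r^s\le\|Z_{k-1}\|_r^s+1+2CK^s$, so $\|Z_L\|_r^s\le(1+2CK^s)\Lambda N$. As $s>1$,
\[
N^{-1}\|Z_L\|_r\le\big((1+2CK^s)\Lambda\big)^{1/s}N^{\frac1s-1}\le\delta/2
\]
for $N\ge N_0(\delta,\Lambda,T,p)$. By \eqref{eq:Sblock} and linearity of $V$, this says
\begin{equation}\label{eq:b1}
\Big\|\frac1N\sum_kS(Tg_k)^2-V(S(g)^2)\Big\|_r=\frac1N\|Z_L\|_r\le\frac\delta2 .
\end{equation}

\emph{The cross terms are small.} Let $Q_k=P_{M_k}-P_{M_{k-1}}$ and $u=N^{-1/2}\sum_kQ_kTg_k$. From $I-Q_k=(I-P_{M_k})+P_{M_{k-1}}$ we get $\|Tg_k-Q_kTg_k\|_p\le\gamma2^{-k}$, hence $\|Tg-u\|_p\le\gamma$. By \eqref{eq:PB} and \eqref{eq:Sblock}, $\|Tg\|_p\le\beta\|T\|\Lambda^{1/2}$, so \eqref{eq:perturb} gives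
\begin{equation}\label{eq:b2}
\|S(Tg)^2-S(u)^2\|_r\le\beta^2\gamma\big(2\beta\|T\|\Lambda^{1/2}+1\big).
\end{equation}
The functions $Q_kTg_k$ have disjoint Haar supports, so $S(u)^2=N^{-1}\sum_kS(Q_kTg_k)^2$, and \eqref{eq:perturb} applied to each $k$ gives
\begin{equation}\label{eq:b3}
\Big\|S(u)^2-\frac1N\sum_kS(Tg_k)^2\Big\|_r\le\sum_k\beta^2\gamma2^{-k}(2\|T\|+1)\le\beta^2\gamma(2\|T\|+1).
\end{equation}
Adding \eqref{eq:b1}, \eqref{eq:b2} and \eqref{eq:b3} gives the second claim. Since $P_{M_0}Q_k=0$ for all $k$, we have $\|P_{M_0}Tg\|_p=\|P_{M_0}(Tg-u)\|_p\le\gamma\le\delta$.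
\end{proof}

\subsection*{Sequences of blocks}
The first estimate in Lemma~\ref{lem:block} lets us continue the gliding hump from one block to the next. From here on $g_1,g_2,\dots$ denote whole blocks.

\begin{definition}\label{def:adapted}
Let $\kappa_i\in(0,1)$. A sequence of blocks $(g_i)_{i\ge1}$ is \emph{$(\kappa_i)$-adapted} if $\|g_i\|_p\le\beta$, the levels of $g_i$ are larger than those of $g_1,\dots,g_{i-1}$, and there are integers $0=M_0<M_1<\cdots$ with
\[
\|P_{M_{i-1}}Tg_i\|_p\le\kappa_i,\quad\|(I-P_{M_i})Tg_i\|_p\le\kappa_i,\quad\|S(Tg_i)^2-V(S(g_i)^2)\|_r\le\kappa_i .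
\]
\end{definition}

Such sequences are built by induction: given $g_1,\dots,g_{i-1}$ and $M_{i-1}$, apply Lemma~\ref{lem:block} with $\delta=\kappa_i$, with $M_{i-1}$ for $M_0$ and with the top level of $g_{i-1}$ for $n_0$, and then choose $M_i$. The set over which $g_i$ is built and its parameter $\Lambda$ may depend on the earlier blocks. Only $\|g_i\|_p\le\beta$ has to be checked separately.

\begin{lemma}\label{lem:seq}
Let $(g_i)$ be $(\kappa_i)$-adapted, let $f=\sum a_ig_i$ be a finite sum, and let $\Psi=S(f)^2=\sum|a_i|^2S(g_i)^2$. Suppose $R,\eta\ge0$ satisfy $\sum|a_i|\kappa_i\le\eta R$ and $\sum|a_i|^2\kappa_i\le\eta R^2$. Then, with $C_0=1+6\beta^3\|T\|$,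
\begin{equation}\label{eq:seq}
\tfrac1\beta\big(\|V\Psi\|_r-C_0\eta R^2\big)_+^{1/2}-2\eta R\le\|Tf\|_p\le\beta\big(\|V\Psi\|_r+C_0\eta R^2\big)^{1/2}+2\eta R .
\end{equation}
\end{lemma}

\begin{proof}
The formula for $\Psi$ is \eqref{eq:disjoint}, as different blocks use different levels. Let $Q_i=P_{M_i}-P_{M_{i-1}}$, so $\|Q_i\|\le2$ and $\|Tg_i-Q_iTg_i\|_p\le2\kappa_i$. For $u=\sum a_iQ_iTg_i$ we have $\|Tf-u\|_p\le2\eta R$ and $S(u)^2=\sum|a_i|^2S(Q_iTg_i)^2$. By \eqref{eq:perturb} and $\|Tg_i\|_p\le\beta\|T\|$,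
\[
\|S(Q_iTg_i)^2-V(S(g_i)^2)\|_r\le\beta^2\cdot2\kappa_i\cdot(2\beta\|T\|+\beta\|T\|)+\kappa_i=C_0\kappa_i .
\]
Hence $\|S(u)^2-V\Psi\|_r\le C_0\eta R^2$. By \eqref{eq:PB}, $\|u\|_p$ lies between $\beta^{-1}\|S(u)^2\|_r^{1/2}$ and $\beta\|S(u)^2\|_r^{1/2}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Reduction to $X=L_p$}
Let $U:L_p\to X$ be an onto isomorphism. The operator $TU\in\mathcal L(L_p)$ is $L_p$-strictly singular: if it were an isomorphism on $Z\simeq L_p$, then $T$ would be an isomorphism on $UZ\simeq L_p$. If $Y_0\simeq L_p$ and $\|(TU)_{|Y_0}\|<\varepsilon/\|U^{-1}\|$, then $Y=UY_0\subseteq X$ is isomorphic to $L_p$ and $\|T_{|Y}\|<\varepsilon$. So we may replace $T$ by $TU$ and take $X=L_p$. Let $V$ be the operator of Proposition~\ref{prop:V} for this $T$.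

\subsection*{A copy of the Haar system with square functions on $A$}
Let $|A|>0$ and $\eta\in(0,\frac12)$. By \eqref{eq:PB}, the norm of $\sum a_Ih_I$ is determined up to $\beta$ by $\sum|a_I|^21_I$. So a family of blocks with disjoint Haar supports is equivalent to $(h_I)$ as soon as the functions $S(g_I)^2$ are indicators of sets that form a dyadic tree. We want the tree inside $A$. Its sets are then only measurable, while blocks live over members of $\mathcal A$, so we approximate with summable errors.

By repeated halving choose measurable sets $A_I$, $I\in\mathcal D$, with $A_{[0,1)}=A$, with $A_I$ the disjoint union of $A_{I_l}$ and $A_{I_r}$, and with $|A_I|=|I||A|$. Enumerate $\mathcal D=\{I_1,I_2,\dots\}$ and use the indices $i$ and $I_i$ interchangeably. Choose $\kappa_i\in(0,1)$ with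
\[
\sum_i\kappa_i\big(|A_i|^{-1/p}+|A_i|^{-2/p}\big)\le\eta,
\]
and $E_i\in\mathcal A$ with $|E_i\triangle A_i|^{1/r}\le\kappa_i$. Let $(g_i)$ be a $(\kappa_i)$-adapted sequence in which $g_i$ is a constant block over $E_i$; here $\|g_i\|_p\le\beta\|1_{E_i}\|_p\le\beta$.

Let $f=\sum a_ig_i$ be a finite sum and put
\[
\Psi=S(f)^2=\sum|a_i|^21_{E_i},\qquad\Phi=\sum|a_i|^21_{A_i},\qquad R=\|\Phi\|_r^{1/2}.
\]
From $\|\Phi\|_r\ge|a_i|^2|A_i|^{2/p}$ we get $|a_i|\le R|A_i|^{-1/p}$, so $\sum|a_i|\kappa_i\le\eta R$ and $\sum|a_i|^2\kappa_i\le\eta R^2$. Moreover $\|\Psi-\Phi\|_r\le\sum|a_i|^2|E_i\triangle A_i|^{1/r}\le\eta R^2$. This has two consequences. First, $\frac12R^2\le\|\Psi\|_r\le\frac32R^2$, so by \eqref{eq:PB}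
\begin{equation}\label{eq:fR}
\tfrac1{2\beta}R\le\|f\|_p\le2\beta R .
\end{equation}
Second, $\|V\Psi-V\Phi\|_r\le\|V\|\eta R^2$, so Lemma~\ref{lem:seq} gives, with $C_1=C_0+\|V\|$,
\begin{equation}\label{eq:TfR}
\tfrac1\beta\big(\|V\Phi\|_r-C_1\eta R^2\big)_+^{1/2}-2\eta R\le\|Tf\|_p\le\beta\big(\|V\Phi\|_r+C_1\eta R^2\big)^{1/2}+2\eta R .
\end{equation}
The constant $C_1$ does not depend on $A$ or $\eta$.

We compare $f$ with $v=\sum a_Ih_I$. Let $n$ bound the levels of the $I$ with $a_I\ne0$. For $K\in\mathcal D_n$, the function $S(v)^2$ on $K$ and the function $\Phi$ on $A_K$ are equal to the same constant $\sum_{I\supseteq K}|a_I|^2$. Since $|A_K|=|K||A|$, we get $R=|A|^{1/p}\|S(v)\|_p$. By \eqref{eq:PB} and \eqref{eq:fR}, $h_I\mapsto g_I$ extends to an isomorphism $G$ from the closed span $L_p^0$ of the $h_I$, which is the space of mean-zero functions, onto the closed span of the $g_I$. The space $L_p^0$ contains $\{w:w(t+\frac12)=-w(t)\text{ for }0\le t<\frac12\}$, which is isometric to $L_p$. Let $Y\simeq L_p$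 be its image under $G$. An estimate $\|Tf\|_p\le c_1\|f\|_p$ or $\|Tf\|_p\ge c_2\|f\|_p$ that holds for finite sums holds on $Y$ by density.

\subsection*{Conclusion}
Suppose alternative (b) of Lemma~\ref{lem:dich} holds for $V$, with $A$ and $c$. Carry out the construction on this $A$. As $0\le\Phi\in L_r(A)$, we have $\|V\Phi\|_r\ge cR^2$, and \eqref{eq:TfR}, \eqref{eq:fR} give
\[
\|Tf\|_p\ge\tfrac1{2\beta}\big[\beta^{-1}(c-C_1\eta)^{1/2}-2\eta\big]\|f\|_p
\]
for $\eta$ so small that $c>C_1\eta$ and the bracket is positive. Then $T$ is an isomorphism on $Y\simeq L_p$, contrary to the hypothesis. So alternative (a) holds. Given $\varepsilon>0$, choose $\eta\in(0,\frac12)$ with $2\beta[\beta((1+C_1)\eta)^{1/2}+2\eta]<\varepsilon$, take $A$ from (a) for this $\eta$, and carry out the construction. Now $\|V\Phi\|_r\le\eta R^2$, so \eqref{eq:TfR} and \eqref{eq:fR} give $\|T_{|Y}\|<\varepsilon$. \qed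

\begin{remark}\label{rem:hyp}
The $L_p$-strict singularity of $T$ was used once, to exclude alternative (b). The hypothesis $p>2$, that is $r>1$, was used three times: for the weak limit $V$, for the power sums $s_n$ in Lemma~\ref{lem:dich}, and for $N^{1/s-1}\to0$ in Lemma~\ref{lem:block}. For $r=1$ the power sums carry no information, since $s_n=V1$ for all $n$, and the bound $\|Z_L\|\le cL^{1/s}$ with $s=1$ is no better than the triangle inequality.
\end{remark}

\section{Proof of Theorem~\ref{thm:dich}}\label{sec:rigid}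

The space $L_p(F,\Sigma)$ is spanned by $1_F$ and functions $k_I=1_{F_{I_l}}-1_{F_{I_r}}$, where the $F_I$ form a dyadic tree. So we now need blocks that are close to such functions: $g_I$ should take the values $\pm1$ on most of the set $E_I$ over which it is built, and the next two sets should lie in $\{g_I=1\}$ and $\{g_I=-1\}$. A constant block is a normalized sum of $N$ signs on $E$ and takes many values. The remedy is to view the partial sums as a random walk, freeze the walk where it reaches $\pm q$, and divide by $q$. It takes about $q^2$ steps to get there, which matches the normalization $N^{-1/2}=q^{-1}$; running $\Lambda q^2$ steps leaves a proportion at most $1/\Lambda$ unfrozen.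

\begin{lemma}\label{lem:stop}
Let $g$ be a stopped block over $E$ with parameters $N=q^2$ and $\Lambda$. Then $|g|\le1_E$, the sets $E^\pm=\{g=\pm1\}$ belong to $\mathcal A$, and $|E^\pm|\ge\frac12|E|-\frac1\Lambda$.
\end{lemma}

\begin{proof}
In the notation of Definition~\ref{def:block} let $W_k=g_1+\dots+g_k$, so $g=W_L/q$ vanishes off $E$. The $W_k$ are integer valued and $|W_k-W_{k-1}|=1_{E_k}$. If $t\in E_k\setminus E_{k+1}$, then $|W_{k-1}(t)|<q\le|W_k(t)|$, so $|W_k(t)|=q$, and $W_j(t)=W_k(t)$ for $j\ge k$. Hence $|W_L|=q$ on $E\setminus E_{L+1}$ and $|W_L|<q$ on $E_{L+1}$. Thus $|g|\le1_E$ and $E\setminus(E^+\cup E^-)=E_{L+1}$. The sets $E^\pm$ are in $\mathcal A$ because $g$ is dyadic simple. The $g_k$ are orthogonal in $L_2$ and the $E_k$ decrease, so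
\[
L|E_{L+1}|\le\sum_{k\le L}|E_k|=\sum_{k\le L}\|g_k\|_2^2=\|W_L\|_2^2\le q^2|E|,
\]
that is, $|E_{L+1}|\le|E|/\Lambda\le1/\Lambda$. From $0=\int g=|E^+|-|E^-|+\int_{E_{L+1}}g$ we get $\big||E^+|-|E^-|\big|\le1/\Lambda$. Together with $|E^+|+|E^-|\ge|E|-1/\Lambda$ this gives the claim.
\end{proof}

Stopping costs two things. The function $S(g)^2$ is no longer an indicator; but Lemma~\ref{lem:seq} does not require that, and the bound $S(g)^2\le\Lambda1_E$ will suffice. And at each generation some measure is lost; the set $F$ is what survives all generations, so the losses must be summable.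

\subsection*{Parameters}
Let $T\in\mathcal L(L_p)$ with its operator $V$, let $a=|A|>0$, $\eta\in(0,\frac12)$ and $b=(2/a)^{1/p}$. The number $2^nb$ will bound the coefficients at generation $n$, of which there are $2^n$. Choose in this order:
\begin{itemize}
\item $\theta_n>0$ such that $\omega_n=6\sum_{j\ge n}2^{j-n}\theta_j$ satisfies $\omega_0\le a/4$ and $\sum_n4^nb\,\omega_n^{1/p}\le\eta$; for instance $\theta_j=\theta2^{-3pj}$ with $\theta$ small, for which $\omega_n\le12\theta2^{-3pn}$;
\item $\Lambda_n=\lceil1/\theta_n\rceil$;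
\item $\delta_n\in(0,\theta_n]$ nonincreasing, with $\delta_0\le a/4$ and $\sum_n8^nb^2\Lambda_n\delta_n^{1/r}\le\eta$;
\item $\kappa_n\in(0,1)$ with $\sum_n2^n(2^nb+4^nb^2)\kappa_n\le\eta$.
\end{itemize}
Here $\theta_n$ controls the measure lost, $\delta_n$ the part of the sets outside $A$, and $\kappa_n$ the accuracy of the blocks at generation $n$.

\subsection*{The tree of sets and blocks}
We construct sets $E_I\in\mathcal A$, numbers $m_n$ and stopped blocks $g_I$ over $E_I$ such that, for $I\in\mathcal D_n$,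
\[
|E_I|=m_n,\qquad|E_I\setminus A|\le\delta_n,\qquad E_{I_l}\subseteq\{g_I=1\},\qquad E_{I_r}\subseteq\{g_I=-1\},
\]
and such that $(g_I)$, in the order of the Haar system, is adapted with accuracy $\kappa_n$ for $I\in\mathcal D_n$. Start with $E_{[0,1)}\in\mathcal A$, $|E_{[0,1)}\triangle A|\le\delta_0$; then $m_0\ge3a/4$. Suppose the $E_I$, $I\in\mathcal D_n$, are given. For these $I$, from left to right, let $g_I$ be the next block of the adapted sequence, a stopped block over $E_I$ with $\Lambda=\Lambda_n$ and $N=q^2\ge N_0(\kappa_n,\Lambda_n,T,p)$. By Lemma~\ref{lem:stop}, $\|g_I\|_p\le1\le\beta$ and $|E_I^\pm|\ge\frac12m_n-\theta_n$.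

The sets $E_I^\pm$ may exceed $A$ by $\delta_n$, and the next generation allows only $\delta_{n+1}$, so we trim them. Approximate $E_I^\pm\cap A$ within $\delta_{n+1}$ by a member of $\mathcal A$ and intersect it with $E_I^\pm$. This gives $H_I^\pm\in\mathcal A$ with $H_I^\pm\subseteq E_I^\pm$ and $|H_I^\pm\triangle(E_I^\pm\cap A)|\le\delta_{n+1}$. Then $|H_I^\pm\setminus A|\le\delta_{n+1}$ and
\[
|H_I^\pm|\ge|E_I^\pm|-\delta_n-\delta_{n+1}\ge\tfrac12m_n-3\theta_n .
\]
Let $m_{n+1}$ be the least measure of these $2^{n+1}$ sets. It is a dyadic rational, so for large $k$ each $H_I^\pm$ is a union of at least $2^km_{n+1}$ intervals of level $k$; keeping exactly that many gives $E_{I_l}\subseteq H_I^+$ and $E_{I_r}\subseteq H_I^-$ in $\mathcal A$ of measure $m_{n+1}$. As $E_{I_l}$ and $E_{I_r}$ are disjoint subsets of $E_I$,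
\begin{equation}\label{eq:loss}
0\le m_n-2m_{n+1}\le6\theta_n .
\end{equation}
Hence $2^nm_n$ decreases and $2^nm_n\ge m_0-\omega_0\ge a/2$.

\subsection*{The space $L_p(F,\Sigma)$}
Let $F=\bigcap_n\bigcup_{I\in\mathcal D_n}E_I$, let $F_I=F\cap E_I$, and let $\Sigma$ be the $\sigma$-algebra on $F$ generated by the $F_I$. For fixed $n$ the sets $E_I$, $I\in\mathcal D_n$, are disjoint, and the only sets of generation $n+k$ that meet $E_I$ are the $2^k$ sets $E_{I'}\subseteq E_I$ with $I'\subseteq I$. Therefore the $F_I$, $I\in\mathcal D_n$, partition $F$, each $F_I$ is the disjoint union of $F_{I_l}$ and $F_{I_r}$, and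
\[
|F|=\lim_n2^nm_n\ge a/2,\qquad|F_I|=\lim_k2^km_{n+k}=2^{-n}|F|\quad(I\in\mathcal D_n).
\]
So $\Sigma$ is countably generated and nonatomic, and $1_I\mapsto|F|^{-1/p}1_{F_I}$ extends to an isometry of $L_p$ onto $L_p(F,\Sigma)$. It maps $h_I$ to $|F|^{-1/p}k_I$ with $k_I=1_{F_{I_l}}-1_{F_{I_r}}$, so the closed span of the $k_I$ is the space $L_p^0(F,\Sigma)$ of mean-zero functions in $L_p(F,\Sigma)$. By \eqref{eq:loss}, for $I\in\mathcal D_n$,
\[
|E_I\setminus F_I|=m_n-\lim_k2^km_{n+k}=\sum_{j\ge n}2^{j-n}(m_j-2m_{j+1})\le\omega_n .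
\]
On $F_I$ we have $g_I=k_I$; off $F_I$ we have $k_I=0$ and $|g_I|\le1_{E_I}$. Hence $\|g_I-k_I\|_p\le\omega_n^{1/p}$.

\subsection*{Estimates on mean-zero functions}
Let $f=\sum a_Ik_I$ be a finite sum, $f'=\sum a_Ig_I$, $\Psi=S(f')^2$ and $R=\|f\|_p$. The $k_I$ are orthogonal and $|k_I|=1_{F_I}$, so for $I\in\mathcal D_n$ H\"older's inequality gives
\[
|a_I|=|F_I|^{-1}\Big|\int fk_I\Big|\le|F_I|^{-1/p}R\le2^nbR .
\]
With the choice of parameters this yields $\|f-f'\|_p\le\sum_n2^n\cdot2^nb\,\omega_n^{1/p}R\le\eta R$, it yields the two hypotheses of Lemma~\ref{lem:seq} for $f'$ with these $R$ and $\eta$, and, by \eqref{eq:Sblock},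
\begin{equation}\label{eq:out}
\|1_{A^c}\Psi\|_r\le\sum_n\sum_{I\in\mathcal D_n}|a_I|^2\Lambda_n|E_I\setminus A|^{1/r}\le\sum_n8^nb^2\Lambda_n\delta_n^{1/r}R^2\le\eta R^2 .
\end{equation}
Since $(1-\eta)R\le\|f'\|_p\le2R$, \eqref{eq:PB} gives
\begin{equation}\label{eq:Psi}
\beta^{-2}(1-\eta)^2R^2\le\|\Psi\|_r\le4\beta^2R^2 .
\end{equation}

Suppose alternative (a) of Lemma~\ref{lem:dich} holds, and let $A$ be the set it provides for $\eta$. By \eqref{eq:out} and \eqref{eq:Psi},
\[
\|V\Psi\|_r\le\eta\|1_A\Psi\|_r+\|V\|\,\|1_{A^c}\Psi\|_r\le(4\beta^2+\|V\|)\eta R^2 ,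
\]
and \eqref{eq:seq} gives $\|Tf\|_p\le\|T\|\eta R+\|Tf'\|_p\le\varepsilon'\|f\|_p$ with
\[
\varepsilon'=\|T\|\eta+\beta\big((4\beta^2+\|V\|+C_0)\eta\big)^{1/2}+2\eta .
\]
Suppose alternative (b) holds, with $A$ and $c$. Since $0\le V(1_A\Psi)\le V\Psi$,
\[
\|V\Psi\|_r\ge c\|1_A\Psi\|_r\ge c\big(\beta^{-2}(1-\eta)^2-\eta\big)R^2 ,
\]
and \eqref{eq:seq} gives $\|Tf\|_p\ge\|Tf'\|_p-\|T\|\eta R\ge c'\|f\|_p$ with
\[
c'=\beta^{-1}\big(c\beta^{-2}(1-\eta)^2-c\eta-C_0\eta\big)_+^{1/2}-2\eta-\|T\|\eta ,
\]
which is positive for small $\eta$; fix such an $\eta$. By density these estimates hold for all $f\in L_p^0(F,\Sigma)$.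

\subsection*{Removing the mean-zero condition}
A function supported on a small part of $F$ is close to its mean-zero part. Let $I\in\mathcal D_n$ and let $\Sigma_I=\{D\in\Sigma:D\subseteq F_I\}$, which is countably generated and nonatomic. For $f\in L_p(F_I,\Sigma_I)$ write $f=f_0+\lambda1_F$ with $\lambda=|F|^{-1}\int f$ and $f_0\in L_p^0(F,\Sigma)$. By H\"older's inequality
\[
\|\lambda1_F\|_p\le|F|^{-1}|F_I|^{1-1/p}|F|^{1/p}\|f\|_p=\alpha_n\|f\|_p,\qquad\alpha_n=2^{-n(1-1/p)}\le1,
\]
so $(1-\alpha_n)\|f\|_p\le\|f_0\|_p\le2\|f\|_p$. In case (a), $\|Tf\|_p\le(2\varepsilon'+\alpha_n\|T\|)\|f\|_p$; given $\varepsilon$, take $\eta$ with $2\varepsilon'<\varepsilon/2$ and $n$ with $\alpha_n\|T\|<\varepsilon/2$, and (B2) follows. In case (b), $\|Tf\|_p\ge(c'(1-\alpha_n)-\alpha_n\|T\|)\|f\|_p$, and the constant is positive for large $n$, so (B1) holds with $L_p(F_I,\Sigma_I)$. \qed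

\section{Consequences and limits}\label{sec:cons}

Theorem~\ref{thm:dich} controls the isomorphism constant and the complementation of $Y$ uniformly in $\varepsilon$.

\begin{corollary}\label{cor:quant}
Let $2<p<\infty$ and $T\in\mathcal L(L_p)$. The following are equivalent:
\begin{itemize}
\item[(i)] $T$ is $L_p$-strictly singular;
\item[(ii)] for every subspace $X\simeq L_p$ and $\varepsilon>0$ there is $Y\subseteq X$ with $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$;
\item[(iii)] for every subspace $X\simeq L_p$, every onto isomorphism $U:L_p\to X$ and every $\varepsilon>0$ there is $Y$ of the form $U(L_p(F,\Sigma))$ with $\|T_{|Y}\|<\varepsilon$.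
\end{itemize}
In \textup{(iii)}, with $d=\|U\|\|U^{-1}\|$, the space $Y$ is $d$-isomorphic to $L_p$ and is the range of a projection on $X$ of norm at most $d$, independently of $\varepsilon$.
\end{corollary}

\begin{proof}
(i)$\Rightarrow$(iii): As in Section~\ref{sec:main}, $TU$ is $L_p$-strictly singular, so (B1) fails for $TU$. Apply (B2) to $TU$ with $\varepsilon/\|U^{-1}\|$. The restriction of $U$ to $L_p(F,\Sigma)$, a space isometric to $L_p$, has $\|U_|\|\|U_|^{-1}\|\le d$, and $x\mapsto U\,\mathbb E\big((U^{-1}x)1_F\mid\Sigma\big)$ is a projection of $X$ onto $Y$ of norm at most $d$. (iii)$\Rightarrow$(ii) is immediate. (ii)$\Rightarrow$(i): if $\|Tx\|\ge c\|x\|$ on some $X\simeq L_p$ with $c>0$, then $\|T_{|Y}\|\ge c$ for every nonzero $Y\subseteq X$, so (ii) fails for $\varepsilon=c$.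
\end{proof}

\begin{corollary}\label{cor:ideal}
Let $2<p<\infty$. If $T_1,\dots,T_k\in\mathcal L(L_p)$ are $L_p$-strictly singular, then for every subspace $X\simeq L_p$ and $\varepsilon>0$ there is $Y\subseteq X$ with $Y\simeq L_p$ and $\max_i\|T_{i|Y}\|<\varepsilon$. The $L_p$-strictly singular operators form a proper closed two-sided ideal of $\mathcal L(L_p)$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives $X\supseteq Y_1\supseteq\dots\supseteq Y_k$, all isomorphic to $L_p$, with $\|T_{i|Y_i}\|<\varepsilon$; take $Y=Y_k$. \emph{Sums:} if $T_1,T_2$ are $L_p$-strictly singular and $\|(T_1+T_2)z\|\ge c\|z\|$ on $Z\simeq L_p$ with $c>0$, take $Y\subseteq Z$ with $\|T_{i|Y}\|<c/3$ for $i=1,2$; then $c\le2c/3$, a contradiction. \emph{Products:} let $\|ATBz\|\ge c\|z\|$ on $Z\simeq L_p$, with $A,B\in\mathcal L(L_p)$ and $c>0$. Then $\|A\|\|T\|\|Bz\|\ge c\|z\|$, so $BZ\simeq L_p$, and $\|A\|\|B\|\|TBz\|\ge c\|Bz\|$, so $T$ is an isomorphism on $BZ$. Scalar multiples are a special case. \emph{Closedness:}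 if $\|Tz\|\ge c\|z\|$ on $Z\simeq L_p$ and $\|T-T'\|<c/2$, then $\|T'z\|\ge\frac c2\|z\|$ on $Z$, so the complement of the set is open. The identity is not $L_p$-strictly singular, so the ideal is proper.
\end{proof}

Finally, ``$\|T_{|Y}\|<\varepsilon$'' in Theorem~\ref{thm:main} cannot be strengthened to ``$T_{|Y}$ is compact'' or even to ``$T_{|Y}$ is strictly singular''.

\begin{proposition}\label{prop:limits}
Let $2<p<\infty$ and let $T$ be the composition of the inclusion $L_p\hookrightarrow L_2$ with an isomorphic embedding $L_2\to L_p$, as in Example~\textup{\ref{ex:L2}}. Then $T$ is $L_p$-strictly singular, and every subspace $Y\simeq L_p$ contains an infinite-dimensional subspace on which $T$ is an isomorphism.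
\end{proposition}

\begin{proof}
The norms $\|Tf\|_p$ and $\|f\|_2$ are equivalent, so $T$ is an isomorphism on a subspace $Z$ exactly when $\|z\|_2\ge c\|z\|_p$ on $Z$ for some $c>0$. Suppose this holds for some $Z$ with an onto isomorphism $G:L_p\to Z$. Let $x_1,\dots,x_n\in L_p$ be disjointly supported with norm one, so that $\|\sum\epsilon_ix_i\|_p=n^{1/p}$ for all signs. Averaging over signs in the Hilbert space $L_2$,
\[
c^2\|G^{-1}\|^{-2}n\le\sum_i\|Gx_i\|_2^2=\mathrm{Ave}\,\Big\|\sum_i\epsilon_iGx_i\Big\|_2^2\le\|G\|^2n^{2/p},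
\]
which fails for large $n$ because $p>2$. So $T$ is $L_p$-strictly singular. By \eqref{eq:rad}, every $Y\simeq L_p$ contains a subspace isomorphic to $\ell_2$. By the theorem of Kadec and Pe{\l}czy\'nski \cite{KP}, for $p>2$ the $L_p$ and $L_2$ norms are equivalent on every subspace of $L_p$ isomorphic to $\ell_2$. Hence $T$ is an isomorphism on that subspace.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DJS}
Detelin Dosev, William B. Johnson, Gideon Schechtman,
\emph{Commutators on $L_p$, $1\le p<\infty$},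
arXiv:1102.0137 (2011).

\bibitem{KP}
Kadec and Pe{\l}czy\'nski,
Studia Math. 21 (1962).

\end{thebibliography}
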